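# Asymmetry of the pluricomplex Green function of the symmetrized polydisc

## 1. Symmetrized polydisc, Green function, Carathéodory distance, Lempert function

Throughout, $\mathbb D$ is the open unit disc in $\mathbb C$, $\mathcal O(X,Y)$ is the set of holomorphic maps from $X$ to $Y$, "psh" means plurisubharmonic, and $\|\cdot\|$ is the max-norm on $\mathbb C^n$.

**Definition (symmetrized polydisc).** For $n\ge2$ let $\sigma=(\sigma_1,\dots,\sigma_n):\mathbb C^n\to\mathbb C^n$, where $\sigma_m(\lambda)=\sum_{j_1<\dots<j_m}\lambda_{j_1}\cdots\lambda_{j_m}$ is the $m$-th elementary symmetric polynomial. The symmetrized polydisc is $\mathbb G_n:=\sigma(\mathbb D^n)$.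

A point $z=\sigma(\lambda)$ is the list of coefficients, up to sign, of $\prod_j(t-\lambda_j)=t^n-z_1t^{n-1}+z_2t^{n-2}-\dots+(-1)^nz_n$, so $z$ determines $\lambda$ up to order, and $z\in\mathbb G_n$ exactly when all roots lie in $\mathbb D$. Every root satisfies
$$\lambda_i^n=\sum_{m=1}^n(-1)^{m-1}z_m\lambda_i^{n-m}.\tag{1}$$

*Example.* For $n=2$, the point $(1,\tfrac14)=\sigma(\tfrac12,\tfrac12)$ lies in $\mathbb G_2$. The point $(1,1)$ does not, because the roots of $t^2-t+1$ have modulus $1$.

We use four basic facts about $\sigma$.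

* If $\|z\|\le R$, then (1) gives $|\lambda_i|\le\max(1,nR)$. So $\sigma:\mathbb C^n\to\mathbb C^n$ is proper, hence closed. It is onto by the fundamental theorem of algebra.
* Since $\sigma^{-1}(\mathbb G_n)=\mathbb D^n$, the complement of $\mathbb G_n$ is $\sigma(\mathbb C^n\setminus\mathbb D^n)$, which is closed. So $\mathbb G_n$ is a bounded domain (it is connected as an image of $\mathbb D^n$), and $\sigma:\mathbb D^n\to\mathbb G_n$ is again proper, closed and onto. In particular a function $u$ on $\mathbb G_n$ is continuous if $u\circ\sigma$ is.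
* Let $Z\subset\mathbb G_n$ be the set where the discriminant vanishes. It is a proper analytic subset, and $\sigma^{-1}(Z)=\bigcup_{i<j}\{\lambda_i=\lambda_j\}$ has measure zero.
* The Jacobian determinant of $\sigma$ is $\pm\prod_{i<j}(\lambda_i-\lambda_j)$, so $\sigma$ is locally biholomorphic at every $\lambda$ with distinct coordinates.

**Definition (Green function).** For a domain $D\subset\mathbb C^n$ and $w,z\in D$,
$$g_D(w,z):=\sup\{u(z)\},$$
the supremum being over all psh $u:D\to[-\infty,0)$ such that $u-\log\|\cdot-w\|$ is bounded above near $w$. We call such $u$ *competitors* with pole at $w$. A competitor has $u(w)=-\infty$ by the mean value inequality. The choice of norm does not matter, and $g_D$ is invariant under biholomorphic maps $F$, since $\|F(z)-F(w)\|$ and $\|z-w\|$ are comparable near $w$. The function $g_D$ is *symmetric* if $g_D(w,z)=g_D(z,w)$ for all $w,z\in D$.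

*Example.* We have $g_{\mathbb D^n}(0,\lambda)=\log\max_j|\lambda_j|$. The right side is a competitor. Conversely, for $\lambda\neq0$ put $R=\max_j|\lambda_j|$; if $u$ is a competitor, then $v(\zeta)=u(\zeta\lambda/R)$ is negative and subharmonic on $\mathbb D$ (or $\equiv-\infty$), and $v(\zeta)-\log|\zeta|$ is bounded above near $0$. It extends subharmonically across $0$ with boundary $\limsup\le0$, so $v\le\log|\zeta|$, and $u(\lambda)=v(R)\le\log R$. Automorphisms of $\mathbb D$ in each coordinate move the pole: $g_{\mathbb D^n}(w,z)=\max_j\log\big|\frac{z_j-w_j}{1-\bar w_jz_j}\big|$, which is symmetric.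

**Definition (Carathéodory distance and Lempert function).** For $w,z\in D$,
$$c_D^*(w,z):=\sup\{|f(z)|:f\in\mathcal O(D,\mathbb D),\ f(w)=0\},$$
$$l_D(w,z):=\inf\{|\zeta|:\exists\,\varphi\in\mathcal O(\mathbb D,D),\ \varphi(0)=w,\ \varphi(\zeta)=z\}.$$

*Example.* On $\mathbb D$ both equal $\big|\frac{z-w}{1-\bar wz}\big|$, by the Schwarz lemma.

Both are symmetric on every domain. If $f(w)=0$ and $f(z)=b$, follow $f$ by $t\mapsto\frac{b-t}{1-\bar bt}$: the new function vanishes at $z$ and equals $b$ at $w$. If $\varphi(0)=w$ and $\varphi(\zeta_0)=z$, precede $\varphi$ by $\zeta\mapsto\frac{\zeta_0-\zeta}{1-\bar\zeta_0\zeta}$, which exchanges $0$ and $\zeta_0$. Moreover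
$$\log c_D^*\le g_D\le\log l_D.\tag{2}$$
For the left inequality, if $f\in\mathcal O(D,\mathbb D)$ and $f(w)=0$, then $|f(\cdot)|\le C\|\cdot-w\|$ near $w$, so $\log|f|$ is a competitor (if $f\equiv0$ there is nothing to show). For the right one, let $\varphi(0)=w$, $\varphi(\zeta)=z$, and let $u$ be a competitor. If $\zeta=0$, then $z=w$ and $u(z)=-\infty$. Otherwise $u\circ\varphi\le\log|\cdot|+C$ near $0$, so, exactly as in the polydisc example, $u\circ\varphi\le\log|\cdot|$ on $\mathbb D$ and $u(z)\le\log|\zeta|$.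

**Definition (Pick matrix).** For distinct $\zeta_1,\dots,\zeta_M\in\mathbb D$ and $V_1,\dots,V_M\in\mathbb C$, the Pick matrix is $\Big[\frac{1-V_p\overline{V_q}}{1-\zeta_p\bar\zeta_q}\Big]_{p,q}$. The Nevanlinna–Pick theorem says that some $q\in\mathcal O(\mathbb D,\overline{\mathbb D})$ satisfies $q(\zeta_p)=V_p$ for all $p$ if and only if this matrix is positive semidefinite.

*Example.* For the data $0\mapsto0$, $a\mapsto b$ with $0\ne a\in\mathbb D$, the matrix is $\begin{pmatrix}1&1\\1&\frac{1-|b|^2}{1-|a|^2}\end{pmatrix}$. It is positive semidefinite exactly when $|b|\le|a|$, which is the Schwarz lemma.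

**Definition (hyperconvex).** A bounded domain $D$ is hyperconvex if there is a continuous psh $\psi:D\to(-\infty,0)$ such that $\{\psi<c\}$ is relatively compact in $D$ for every $c<0$.

*Example.* $\mathbb D$ is hyperconvex, with $\psi(z)=|z|-1$. The punctured disc is not. There $\psi$ would have to tend to $0$ at the puncture, so its subharmonic extension to $\mathbb D$ would be $\le0$ with value $0$ at the origin. By the maximum principle it would vanish identically, contradicting $\psi<0$.

By (2), $g_D$ lies between two functions that are always symmetric, but this does not make $g_D$ symmetric. In dimension two one has $g_{\mathbb G_2}=\log l_{\mathbb G_2}=\log c^*_{\mathbb G_2}$, so $g_{\mathbb G_2}$ is symmetric. The problem, whose source is Pascal J. Thomas, Nguyen Van Trao, Wlodzimierz Zwonek, "Green functions of the spectral ball and symmetrized polydisk", arXiv:1007.3162 (2010), is this.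

**Conjecture.** For every $n\ge3$ there exist $w,z\in\mathbb G_n$ with $g_{\mathbb G_n}(w,z)\neq g_{\mathbb G_n}(z,w)$.

We shall prove that the conjecture is true. With $\mathbb G_1=\mathbb D$, it follows that $g_{\mathbb G_n}$ is symmetric if and only if $n\le2$. From now on $g=g_{\mathbb G_n}$.

## 2. Pairs where $c^*=l$, and why single discs see no asymmetry

Take one point to be $0=\sigma(0,\dots,0)$.

*Equal roots.* Let $w_a=\sigma(a,\dots,a)$. The function $f(z)=z_1/n$ maps $\mathbb G_n$ into $\mathbb D$ (it is the mean of the roots), with $f(0)=0$ and $f(w_a)=a$. The disc $\varphi(\zeta)=\sigma(\zeta,\dots,\zeta)$ has $\varphi(0)=0$ and $\varphi(a)=w_a$. So $c^*=l=|a|$ for this pair, and $g(0,w_a)=g(w_a,0)=\log|a|$.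

*Equally spaced roots.* Let $0<s<1$ and let the roots be $s\omega^j$ with $\omega=e^{2\pi i/n}$. Since $\prod_j(t-s\omega^j)=t^n-s^n$, the point is $z=(0,\dots,0,(-1)^{n-1}s^n)$. The function $f(z)=z_n$ has modulus $s^n$ there, and the disc $\zeta\mapsto(0,\dots,0,(-1)^{n-1}\zeta)$ reaches the point at $\zeta=s^n$. So $c^*=l=s^n$ and $g(0,z)=g(z,0)=n\log s$.

These computations can only produce symmetric values. A sensible first plan is to bound $g$ below by $\log|f|$ and above by a disc joining the two points. But the best such bounds are $\log c^*$ and $\log l$, which do not change when the points are exchanged. To detect asymmetry we need psh competitors that are not $\log|f|$, and discs that use the pole more than once.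

## 3. Symmetric psh functions on $\mathbb D^n$ descend to $\mathbb G_n$

This section gives a supply of competitors. A symmetric function on $\mathbb D^n$ is a function on $\mathbb G_n$; what must be checked is that plurisubharmonicity survives at the branch set $Z$.

**Lemma 1.** Let $U:\mathbb D^n\to[-\infty,\infty)$ be symmetric, psh and bounded above. Then $u(\sigma(\lambda)):=U(\lambda)$ defines a psh function on $\mathbb G_n$.

*Proof.* The function $u$ is well defined because $U$ is symmetric.

**Upper semicontinuity.** The set $\{u\ge c\}=\sigma(\{U\ge c\})$ is closed, since $\{U\ge c\}$ is closed in $\mathbb D^n$ and $\sigma:\mathbb D^n\to\mathbb G_n$ is a closed map.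

**Off the branch set.** On $\mathbb G_n\setminus Z$, $u$ is locally $U$ composed with a holomorphic inverse of $\sigma$, hence psh.

**Across the branch set.** Since $u$ is bounded above and $Z$ is a proper analytic subset, the removable singularity theorem says that $u^*(z):=\limsup_{Z\not\ni z'\to z}u(z')$ is psh on $\mathbb G_n$. We show $u=u^*$. Upper semicontinuity gives $u^*\le u$. For the reverse, let $z=\sigma(\lambda)$. Over each small ball about $\lambda$, the mean of $U$ is at least $U(\lambda)$, and the null set $\sigma^{-1}(Z)$ does not affect the mean. So there are points $\lambda'\notin\sigma^{-1}(Z)$ arbitrarily close to $\lambda$ at which $U$ is as close to $U(\lambda)$ as we like, or larger; if $U(\lambda)=-\infty$ nothing is needed. Hence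
$$U(\lambda)\le\limsup_{\sigma^{-1}(Z)\not\ni\lambda'\to\lambda}U(\lambda')\le u^*(\sigma(\lambda)).\qquad\square$$

*A first competitor.* By (1), $|\lambda_i|^n\le n\|z\|$ for $z=\sigma(\lambda)\in\mathbb G_n$. So $n\log\max_i|\lambda_i|\le\log\|z\|+\log n$, and by Lemma 1 this is a competitor with pole at $0$:
$$g(0,\sigma(\lambda))\ge n\log\max_i|\lambda_i|.\tag{3}$$
For equally spaced roots this is an equality, by Section 2.

## 4. Discs through the pole at several parameters

Next come upper bounds. A disc that meets the pole at several parameters gains a logarithm at each.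

**Lemma 2.** Let $\mu\in\mathbb D^n$, let $h:\mathbb D\to\mathbb D^n$ be holomorphic, and let $\zeta_1,\dots,\zeta_M\in\mathbb D\setminus\{0\}$ be distinct points such that each $h(\zeta_j)$ is a permutation of $\mu$. Then $g(\sigma(\mu),\sigma(h(0)))\le\sum_j\log|\zeta_j|$.

*Proof.* Let $u$ be a competitor with pole at $\sigma(\mu)$ and put $v=u\circ\sigma\circ h$. If $v\equiv-\infty$, then $u(\sigma(h(0)))=-\infty$. Otherwise $v$ is negative and subharmonic. Since $\sigma(h(\zeta_j))=\sigma(\mu)$, we have $\|\sigma(h(\zeta))-\sigma(\mu)\|\le C|\zeta-\zeta_j|$ near $\zeta_j$, so $v\le\log|\zeta-\zeta_j|+C'$ there. Hence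
$$v-\sum_j\log\Big|\frac{\zeta-\zeta_j}{1-\bar\zeta_j\zeta}\Big|$$
is subharmonic off the $\zeta_j$ and bounded above near them, so it extends to a subharmonic function on $\mathbb D$. The logarithms tend to $0$ at the unit circle and $v<0$, so the boundary $\limsup$ is $\le0$, and the function is $\le0$ on $\mathbb D$. At $0$ this reads $u(\sigma(h(0)))\le\sum_j\log|\zeta_j|$. Take the supremum over $u$. $\square$

The disc visits the point $\sigma(\mu)$ of $\mathbb G_n$ many times although $h$ visits *different* permutations of $\mu$ in $\mathbb D^n$. We shall let some coordinates of $\mu$ tend to the unit circle and keep the others in a fixed smaller disc. The next lemma reduces the existence of $h$ to a small matrix of limits. Fix the notation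
$$s^2=1-\varepsilon,\qquad r^2=1-\alpha\varepsilon,\qquad 0<\alpha<1 .$$

**Lemma 3.** Let $\tau_1,\dots,\tau_M$ be distinct points of the unit circle, let $P\subset\{1,\dots,M\}$ be nonempty, let $\omega_p$ ($p\in P$) be unimodular, and let $0<\alpha<1$, $0\le\rho<1$. Suppose that the Hermitian matrix $\mathcal M=(\mathcal M_{pq})_{p,q\in P}$ with
$$\mathcal M_{pp}=\frac1\alpha-1,\qquad \mathcal M_{pq}=\frac{\tau_p\bar\tau_q-\omega_p\bar\omega_q}{1-\tau_p\bar\tau_q}\quad(p\ne q)$$
is positive definite. Then there is $\varepsilon_0>0$, depending only on these data, such that for $0<\varepsilon<\varepsilon_0$ and all values $W_p=s\omega_p$ ($p\in P$), $|W_p|\le\rho$ ($p\notin P$), the matrix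
$$N_{pq}=\frac{\zeta_p\bar\zeta_q-W_p\overline{W_q}}{1-\zeta_p\bar\zeta_q},\qquad\zeta_p=r\tau_p,$$
is positive definite. Whenever $N$ is positive definite there is $f\in\mathcal O(\mathbb D,\mathbb D)$ with $f(0)=0$ and $f(\zeta_p)=W_p$ for all $p$.

*Proof.* **From $N$ to $f$.** Look for $f(\zeta)=\zeta q(\zeta)$ with $q\in\mathcal O(\mathbb D,\overline{\mathbb D})$; then $f(0)=0$ and $|f(\zeta)|\le|\zeta|<1$. We need $q(\zeta_p)=W_p/\zeta_p$. The Pick matrix of these data has entries $\frac{1-W_p\overline{W_q}/(\zeta_p\bar\zeta_q)}{1-\zeta_p\bar\zeta_q}$, and multiplying by $\zeta_p\bar\zeta_q$ (a congruence by an invertible diagonal matrix) gives $N$. So $N>0$ suffices.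

**Sizes of the entries.** For distinct $p,q$ the number $1-r^2\tau_p\bar\tau_q$ does not vanish for $r\in[0,1]$, so its modulus has a positive minimum. Hence all off-diagonal entries of $N$ are bounded by a constant $C$ independent of $\varepsilon$ and of the $W_p$. The diagonal entries are
$$\frac{r^2-s^2}{1-r^2}=\frac{(1-\alpha)\varepsilon}{\alpha\varepsilon}=\frac1\alpha-1\ \ (p\in P),\qquad \frac{r^2-|W_p|^2}{1-r^2}\ge\frac{r^2-\rho^2}{1-r^2}\ \ (p\notin P).$$

**Schur complement.** Write $N=\begin{pmatrix}\mathcal P&Q\\Q^*&R\end{pmatrix}$ with $\mathcal P$ the block over $P$. If $P$ is everything, $N=\mathcal P$. Otherwise $R\ge tI$ with $t=\frac{r^2-\rho^2}{1-r^2}-MC$, and $t\to+\infty$ as $\varepsilon\to0$. Once $t>0$, $N>0$ if and only if $\mathcal P-QR^{-1}Q^*>0$. Here $\|QR^{-1}Q^*\|\le\|Q\|^2/t\le M^2C^2/t\to0$, uniformly in the $W_p$. The block $\mathcal P$ does not involve the interior values, and it tends to $\mathcal M>0$, since its off-diagonal entries are $\frac{r^2\tau_p\bar\tau_q-s^2\omega_p\bar\omega_q}{1-r^2\tau_p\bar\tau_q}$.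 So $N>0$ for all small $\varepsilon$. $\square$

The off-diagonal entry $\mathcal M_{pq}$ measures how far the data are from a rotation: it is $0$ when $\omega_p\bar\omega_q=\tau_p\bar\tau_q$, and it is $-1$ when $\omega_p=\omega_q$.

## 5. One root near the circle: the two bounds tie

Compare $g(0,w)$ and $g(w,0)$ for $w=\sigma(s,\nu_2,\dots,\nu_n)$ with $s\to1$ and $|\nu_m|\le\rho<s$. By (3),
$$g(0,w)\ge n\log s=\tfrac n2\log(1-\varepsilon).$$

For $g(w,0)$ use $n$ nodes $re^{2\pi ij/n}$, $j\in\mathbb Z/n$. At the $j$-th node let coordinate $j$ of $h$ equal $s$ and let the others be the $\nu_m$ in some order. Each coordinate has one boundary node, $\mathcal M=(\frac1\alpha-1)$ is positive for every $\alpha<1$, and Lemmas 3 and 2 give $g(w,0)\le n\log r=\frac n2\log(1-\alpha\varepsilon)$ for small $\varepsilon$. We want this below $\frac n2\log(1-\varepsilon)$, and $\alpha<1$ gives the opposite. Nor can this configuration use $\alpha>1$: the Schwarz lemma $|h_j(\zeta)|\le|\zeta|$ forces $r\ge s$.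

Doubling the number of nodes does not help here. With two boundary nodes per coordinate, both with value $s$, the limit matrix is
$$X=\frac1\alpha I-\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad\text{eigenvalues }\ \tfrac1\alpha-2\ \text{ on }(1,1),\quad\tfrac1\alpha\ \text{ on }(1,-1).\tag{4}$$
So we need $\alpha<\frac12$, and the bound $2n\log r=n\log(1-\alpha\varepsilon)$ behaves like $-n\alpha\varepsilon$, again short of $-\frac n2\varepsilon$. In both cases the bounds tie in the limit, and the first useful improvement must come from the lower bound (3).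

## 6. Differences of $n$-th powers of the roots

When $z$ is near $0$, all the numbers $\lambda_i^n$ agree to leading order, by (1). Their differences are therefore smaller than $\|z\|$, and a power larger than $1$ can be divided out.

**Lemma 4.** For $n\ge2$, $\lambda\in\mathbb D^n$ and $i\neq j$,
$$g(0,\sigma(\lambda))\ge\frac n{n+1}\log\frac{|\lambda_i^n-\lambda_j^n|}2.$$

*Proof.* Let $U(\lambda)=\max_{i<j}\frac n{n+1}\log\frac{|\lambda_i^n-\lambda_j^n|}2$. It is symmetric, psh, and negative because $|\lambda_i^n-\lambda_j^n|<2$. By Lemma 1 it descends to a psh function $u<0$ on $\mathbb G_n$. It remains to check the pole.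

Let $z=\sigma(\lambda)$ and $h_m(x,y)=\sum_{a=0}^mx^ay^{m-a}$, so that $x^{m+1}-y^{m+1}=(x-y)h_m(x,y)$. If $\lambda_i\ne\lambda_j$, subtract equations (1) for $\lambda_i$ and $\lambda_j$; the term $m=n$ cancels. Dividing by $\lambda_i-\lambda_j$,
$$h_{n-1}(\lambda_i,\lambda_j)=\sum_{m=1}^{n-1}(-1)^{m-1}z_m\,h_{n-1-m}(\lambda_i,\lambda_j).$$
Since $|h_{n-1-m}(\lambda_i,\lambda_j)|\le n-m$ on $\mathbb D^n$, we get $|h_{n-1}(\lambda_i,\lambda_j)|\le n^2\|z\|$. Also $|\lambda_i|\le(n\|z\|)^{1/n}$ by (1). Hence
$$|\lambda_i^n-\lambda_j^n|=|\lambda_i-\lambda_j|\,|h_{n-1}(\lambda_i,\lambda_j)|\le2(n\|z\|)^{1/n}n^2\|z\|=C\|z\|^{(n+1)/n},$$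
and this is trivial if $\lambda_i=\lambda_j$. Taking $\frac n{n+1}\log$ gives $u(z)\le\log\|z\|+C'$, so $u$ is a competitor with pole at $0$. $\square$

The bound is close to $0$ only when two roots are near the circle with nearly opposite $n$-th powers. So take roots $s$ and $se^{i\theta}$ with $e^{in\theta}=-1$. Then $|\lambda_1^n-\lambda_2^n|=2s^n$, and
$$g(0,\sigma(s,se^{i\theta},\nu_3,\dots,\nu_n))\ge\frac{n^2}{n+1}\log s.\tag{5}$$
Compared with (3), the factor $n$ has become $n\cdot\frac n{n+1}$. The price is that $h$ must now reach two boundary values at each node.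

*With $n$ nodes this just fails.* Use nodes $re^{2\pi ij/n}$, $j\in\mathbb Z/n$. At the $j$-th node let coordinate $j$ be $s$ and coordinate $j-\ell$ be $se^{i\theta}$, where $1\le\ell\le n-1$ and $\theta=\frac{(2\ell+1)\pi}n$. Each coordinate has two boundary nodes, with values $s$ and $se^{i\theta}$ and angular difference $2\pi\ell/n=\theta-\frac\pi n$. This can never equal $\theta$ modulo $2\pi$, because $e^{in\theta}=-1$. By formula (6) below, the off-diagonal entry of $\mathcal M$ has modulus $\kappa=\frac{\sin(\pi/2n)}{\sin(\pi\ell/n)}$, so $\mathcal M>0$ exactly when $\frac1\alpha>1+\kappa$. The upper bound is $n\log r\sim-\frac{n\alpha}2\varepsilon$, and (5) is $\sim-\frac{n^2}{2(n+1)}\varepsilon$. To win we need $\alpha>\frac n{n+1}$, that is, $\frac1\alpha<1+\frac1n$. So we would need $\kappa<\frac1n$. But $\sin x>\frac{2x}\pi$ on $(0,\frac\pi2)$ gives $\kappa\ge\sin\frac\pi{2n}>\frac1n$. The loss $\kappa$ is of the same order as the room $\frac1n$, and too big, for every $\ell$.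

## 7. Two interlaced families of nodes, and the two theorems

What gets past this is to use both shifts $\ell$ and $\ell+1$, on two interlaced families of $n$ nodes. The angular differences are then $\theta-\frac\pi n$ within one family, $\theta+\frac\pi n$ within the other, and exactly $\theta$ across families. Each value $s$ and $se^{i\theta}$ is taken twice by each coordinate, so the block (4) appears. Its dangerous direction is $(1,1)$, and the direction $(1,-1)$ has $2$ units to spare. The two mismatches have opposite signs and nearly equal sizes, so together they act like a multiple of $\mathrm{diag}(1,-1)$, which sends the dangerous direction to the safe one. A loss of first order in $\kappa$ becomes, up to a small correction, one of second order.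

For $n\ge3$ put
$$\ell=\Big\lfloor\frac{n-1}2\Big\rfloor,\quad\delta=\frac\pi n,\quad\theta=\frac{(2\ell+1)\pi}n,\quad\kappa_A=\frac{\sin(\pi/2n)}{\sin(\pi\ell/n)},\quad\kappa_B=\frac{\sin(\pi/2n)}{\sin(\pi(\ell+1)/n)},$$
$$d=\tfrac12(\kappa_A-\kappa_B),\qquad k=\tfrac12(\kappa_A+\kappa_B),\qquad E_n=1+|d|+\sqrt{1+k^2}.$$
Then $1\le\ell$, $\ell+1\le n-1$ and $e^{in\theta}=-1$. For odd $n$: $\theta=\pi$, $d=0$, $k=\tan\frac\pi{2n}$, $E_n=1+\sec\frac\pi{2n}$. For $s\in(0,1)$ and $\nu=(\nu_3,\dots,\nu_n)\in\mathbb D^{n-2}$ let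
$$w_{s,\nu}=\sigma(s,se^{i\theta},\nu_3,\dots,\nu_n)\in\mathbb G_n.$$

**Theorem 1.** Let $n\ge3$. Then $E_n<2+\frac2n$, and:

(a) $g(0,w_{s,\nu})\ge\frac{n^2}{n+1}\log s$ for all $s\in(0,1)$, $\nu\in\mathbb D^{n-2}$.

(b) For every $\alpha<1/E_n$ and $\rho<1$ there is $s_0<1$ such that $g(w_{s,\nu},0)\le n\log\big(1-\alpha(1-s^2)\big)$ whenever $s_0<s<1$ and $\max_j|\nu_j|\le\rho$.

Consequently $g(w_{s,\nu},0)<g(0,w_{s,\nu})$ for all $s$ close to $1$, uniformly for $\max_j|\nu_j|\le\rho$. Quantitatively,
$$\liminf_{s\to1^-}\ \inf_{|\nu_j|\le\rho}\ \frac{g(w_{s,\nu},0)}{g(0,w_{s,\nu})}\ \ge\ \frac{2(n+1)}{nE_n}>1.$$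

For $n=3$ we have $w_{s,\nu}=\sigma(s,-s,\nu)$, $E_3=1+\frac2{\sqrt3}$, and the right side is $\frac8{3(1+2/\sqrt3)}\approx1.2376$.

**Theorem 2.** Let $n\ge3$.

(a) For every $a\in\mathbb D$, with $w_a=\sigma(a,\dots,a)$, there is a nonempty open set of $z\in\mathbb G_n$ with $g(z,w_a)<g(w_a,z)$.

(b) For these $z$: $\log c^*(w_a,z)\le g(z,w_a)<g(w_a,z)\le\log l(w_a,z)$, where $c^*=c^*_{\mathbb G_n}$, $l=l_{\mathbb G_n}$. So $g(w_a,z)\ne\log c^*(w_a,z)$, $g(z,w_a)\ne\log l(z,w_a)$ and $c^*\ne l$.

(c) The set of $(w,z)$ with $g(w,z)\ne g(z,w)$ is a nonempty open subset of $\mathbb G_n\times\mathbb G_n$.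

Theorem 1(a) is inequality (5). The next three sections prove the rest.

## 8. The $4\times4$ limit matrix: proof of Theorem 1(b)

If $\alpha\le0$ the right side of (b) is $\ge0$ and $g\le0$, so let $0<\alpha<1/E_n$. Since $E_n\ge2$, $\alpha<1$. We may take $\rho\ge0$.

**Step 1: the nodes and the values.** We prescribe a disc $h$ with $h(0)=0$ that visits permutations of $\mu=(s,se^{i\theta},\nu_3,\dots,\nu_n)$ at $2n$ nodes. Indices are in $\mathbb Z/n$ and $\beta_j=2\pi j/n$. Put
$$A_j=re^{i(\beta_j+\delta/2)},\qquad B_j=re^{i(\beta_j-\delta/2)}.$$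
These are the $2n$ vertices of a regular $2n$-gon: $A_j$ follows $B_j$ by the angle $\delta=\frac\pi n$, and $B_{j+1}$ follows $A_j$ by $\frac{2\pi}n-\delta=\frac\pi n$. We want $h=(h_j)_{j\in\mathbb Z/n}:\mathbb D\to\mathbb D^n$ with $h(0)=0$ such that

* at $A_j$: coordinate $j$ is $s$, coordinate $j-\ell$ is $se^{i\theta}$, and the other coordinates are $\nu_3,\dots,\nu_n$ in some order;
* at $B_j$: coordinate $j$ is $s$, coordinate $j-\ell-1$ is $se^{i\theta}$, and the other coordinates are $\nu_3,\dots,\nu_n$ in some order.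

This is consistent because $\ell\not\equiv0$ and $\ell+1\not\equiv0\pmod n$; here $n\ge3$ enters. For $n=2$ one of $\ell,\ell+1$ is even, so no choice of $\ell$ is possible.

*Example, $n=3$.* Here $\ell=1$ and $\theta=\pi$. The six nodes, by increasing angle, carry all six permutations of $(s,-s,\nu)$:

| node | $B_0$ | $A_0$ | $B_1$ | $A_1$ | $B_2$ | $A_2$ |
|---|---|---|---|---|---|---|
| angle | $-\pi/6$ | $\pi/6$ | $\pi/2$ | $5\pi/6$ | $7\pi/6$ | $3\pi/2$ |
| $h_0$ | $s$ | $s$ | $\nu$ | $-s$ | $-s$ | $\nu$ |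
| $h_1$ | $-s$ | $\nu$ | $s$ | $s$ | $\nu$ | $-s$ |
| $h_2$ | $\nu$ | $-s$ | $-s$ | $\nu$ | $s$ | $s$ |

**Step 2: what one coordinate sees.** We read off the data for a fixed $h_j$. It has value $s$ at $A_j$ and $B_j$. It has value $se^{i\theta}$ at $A_m$ with $m-\ell=j$ and at $B_m$ with $m-\ell-1=j$, that is, at $A_{j+\ell}$ and $B_{j+\ell+1}$. At the other $2n-4$ nodes it has values among the $\nu_m$, of modulus $\le\rho$. So Lemma 3 applies with four boundary nodes, in the order $A_j,B_j,A_{j+\ell},B_{j+\ell+1}$, and $(\omega_p)=(1,1,e^{i\theta},e^{i\theta})$. Since $\frac{2\pi\ell}n=\theta-\delta$ and $\frac{2\pi(\ell+1)}n=\theta+\delta$, the points $\tau_p$ are, up to the common factor $e^{i\beta_j}$ which does not affect $\mathcal M$,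
$$e^{i\delta/2},\qquad e^{-i\delta/2},\qquad e^{i(\theta-\delta/2)},\qquad e^{i(\theta+\delta/2)}.$$

**Step 3: the entries of $\mathcal M$.** The diagonal is $\frac1\alpha-1$. For two different nodes with equal values the entry is $\frac{c-1}{1-c}=-1$, where $c=\tau_p\bar\tau_q$. For $p$ among the first two and $q$ among the last two, $\omega_p\bar\omega_q=e^{-i\theta}$ and $c=e^{-i\varphi}$, with
$$\varphi=\theta-\delta\ \text{ for }(A_j,A_{j+\ell}),\qquad\varphi=\theta\ \text{ for }(A_j,B_{j+\ell+1})\text{ and }(B_j,A_{j+\ell}),\qquad\varphi=\theta+\delta\ \text{ for }(B_j,B_{j+\ell+1}).$$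
All these angles lie in $(0,2\pi)$. Factoring $e^{-i(\varphi+\theta)/2}$ out of the numerator and $e^{-i\varphi/2}$ out of the denominator,
$$\frac{e^{-i\varphi}-e^{-i\theta}}{1-e^{-i\varphi}}=\frac{e^{-i(\varphi+\theta)/2}\,2i\sin\frac{\theta-\varphi}2}{e^{-i\varphi/2}\,2i\sin\frac\varphi2}=e^{-i\theta/2}\,\frac{\sin\frac{\theta-\varphi}2}{\sin\frac\varphi2}.\tag{6}$$
Since $\frac{\theta-\delta}2=\frac{\pi\ell}n$, $\frac{\theta+\delta}2=\frac{\pi(\ell+1)}n$ and $\frac\delta2=\frac\pi{2n}$, the entries are $e^{-i\theta/2}\kappa_A$ for $(A_j,A_{j+\ell})$, $0$ for the two cross pairs, and $-e^{-i\theta/2}\kappa_B$ for $(B_j,B_{j+\ell+1})$.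

**Step 4: positivity.** We show $\mathcal M>0$ if and only if $\frac1\alpha>E_n$. Conjugating by the unitary matrix $\mathrm{diag}(1,1,e^{-i\theta/2},e^{-i\theta/2})$ removes the factors $e^{\pm i\theta/2}$ and turns $\mathcal M$ into
$$\begin{pmatrix}X&K\\K&X\end{pmatrix},\qquad X=\frac1\alpha I-\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad K=\begin{pmatrix}\kappa_A&0\\0&-\kappa_B\end{pmatrix}.$$
On vectors $(x,x)$ and $(x,-x)$, $x\in\mathbb C^2$, this matrix acts as $X+K$ and $X-K$, so it is positive definite if and only if $X+K>0$ and $X-K>0$. In the orthonormal basis $e_1=\frac{(1,1)}{\sqrt2}$, $e_2=\frac{(1,-1)}{\sqrt2}$ we have $X=\mathrm{diag}(\frac1\alpha-2,\frac1\alpha)$, and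
$$\langle Ke_1,e_1\rangle=\langle Ke_2,e_2\rangle=\tfrac12(\kappa_A-\kappa_B)=d,\qquad\langle Ke_1,e_2\rangle=\tfrac12(\kappa_A+\kappa_B)=k.$$
Hence
$$X\pm K=\begin{pmatrix}\frac1\alpha-2\pm d&\pm k\\\pm k&\frac1\alpha\pm d\end{pmatrix}.$$
The mean of the diagonal is $\frac1\alpha-1\pm d$ and half the difference of its entries is $1$, so the smallest eigenvalue is $\frac1\alpha-1\pm d-\sqrt{1+k^2}$. It is positive for both signs if and only if $\frac1\alpha>1+|d|+\sqrt{1+k^2}=E_n$. This holds by the choice of $\alpha$.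

**Step 5: the bound.** For each of the finitely many $j\in\mathbb Z/n$ (and the finitely many ways of ordering the $\nu_m$), Lemma 3 gives an $\varepsilon_0$. Take the smallest. For $\varepsilon=1-s^2$ below it and $\max_m|\nu_m|\le\rho$, all coordinates $h_j$ exist, and $h=(h_j)$ has $h(0)=0$ and takes permutations of $\mu$ at the $2n$ distinct nodes. By Lemma 2,
$$g(w_{s,\nu},0)\le2n\log r=n\log(1-\alpha(1-s^2)).$$
This is Theorem 1(b). $\square$

## 9. The inequality $E_n<2+\frac2n$ and the end of the proof of Theorem 1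

As $\varepsilon\to0$, the bound in (b) is $\sim-n\alpha\varepsilon$ and that in (a) is $\sim-\frac{n^2}{2(n+1)}\varepsilon$. So we need some $\alpha<1/E_n$ with $\alpha>\frac n{2(n+1)}$, that is, $E_n<2+\frac2n$.

**Step 6: the inequality.** Since $\sqrt{1+k^2}-1\le\frac{k^2}2$, it suffices to show $|d|+\frac{k^2}2<\frac2n$.

*Odd $n$.* Here $\ell=\frac{n-1}2$, so $\frac{\pi\ell}n=\frac\pi2-\frac\pi{2n}$ and $\frac{\pi(\ell+1)}n=\frac\pi2+\frac\pi{2n}$. Both sines equal $\cos\frac\pi{2n}$, so $\kappa_A=\kappa_B=\tan\frac\pi{2n}$, $d=0$ and $k=\tan\frac\pi{2n}$. As $\tan$ is convex on $[0,\frac\pi6]$ and $\tan\frac\pi6=\frac1{\sqrt3}$, we have $\tan x\le\frac{6x}{\pi\sqrt3}$ there. With $x=\frac\pi{2n}\le\frac\pi6$ this gives $k\le\frac{\sqrt3}n$. Hence $\frac{k^2}2\le\frac3{2n^2}\le\frac1{2n}<\frac2n$.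

*Even $n\ge4$.* Here $\ell=\frac n2-1$, so $\frac{\pi\ell}n=\frac\pi2-\frac\pi n$ and $\frac{\pi(\ell+1)}n=\frac\pi2$. Thus $\kappa_A=\frac{\sin(\pi/2n)}{\cos(\pi/n)}$ and $\kappa_B=\sin\frac\pi{2n}$. As $\cos\frac\pi n\ge\frac1{\sqrt2}$ and $\sin\frac\pi{2n}\le\frac\pi{2n}$,
$$0\le d=\tfrac12\sin\tfrac\pi{2n}\Big(\frac1{\cos(\pi/n)}-1\Big)\le\frac\pi{4n}(\sqrt2-1)<\frac{0.33}n,\qquad k\le\kappa_A\le\frac{\sqrt2\,\pi}{2n},$$
so $\frac{k^2}2\le\frac{\pi^2}{4n^2}\le\frac{\pi^2}{16n}<\frac{0.62}n$. The sum is $<\frac{0.95}n<\frac2n$.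

For $n=3$ the requirement on $\frac1\alpha$ is $\frac1\alpha>E_3\approx2.155$, and the allowance is $\frac1\alpha<\frac83$. With three nodes, as in Section 6, it would have been $\frac1\alpha>1+\frac1{\sqrt3}\approx1.577$ against $\frac1\alpha<\frac43$.

**Step 7: comparing the two orders.** Choose $\alpha$ with $\frac n{2(n+1)}<\alpha<\frac1{E_n}$. As $s\to1^-$ we have $\log s=\frac12\log(1-\varepsilon)\sim-\frac\varepsilon2$ and $\log(1-\alpha\varepsilon)\sim-\alpha\varepsilon$, so
$$\frac{\log(1-\alpha(1-s^2))}{\log s}\to2\alpha>\frac n{n+1}.$$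
Since $\log s<0$, for $s$ close to $1$ and $\max_j|\nu_j|\le\rho$,
$$g(w_{s,\nu},0)\le n\log(1-\alpha(1-s^2))<\frac{n^2}{n+1}\log s\le g(0,w_{s,\nu}).\tag{7}$$

**Step 8: the ratio.** We first check that the denominator is negative. Let $w_{s,\nu}=\sigma(\lambda)$ and $\max_j|\lambda_j|<R<1$. The disc $\zeta\mapsto\sigma(\zeta\lambda/R)$ maps $\mathbb D$ into $\mathbb G_n$, $0$ to $0$, and $R$ to $w_{s,\nu}$. By (2), $g(0,w_{s,\nu})\le\log l_{\mathbb G_n}(0,w_{s,\nu})\le\log R<0$. So $0<-g(0,w_{s,\nu})\le-\frac{n^2}{n+1}\log s$, while $-g(w_{s,\nu},0)\ge-n\log(1-\alpha(1-s^2))>0$. Dividing, for $s$ close to $1$ and uniformly in $|\nu_j|\le\rho$,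
$$\frac{g(w_{s,\nu},0)}{g(0,w_{s,\nu})}\ge\frac{n+1}n\cdot\frac{\log(1-\alpha(1-s^2))}{\log s}\longrightarrow\frac{2\alpha(n+1)}n .$$
The $\liminf$ is thus at least $\frac{2\alpha(n+1)}n$ for every such $\alpha$. Let $\alpha\uparrow1/E_n$ to get $\frac{2(n+1)}{nE_n}$, which is $>1$ by Step 6. Theorem 1 is proved, and with it the conjecture. $\blacksquare$

No claim is made that the constant $\frac{2(n+1)}{nE_n}$ is optimal.

## 10. Open sets of asymmetric pairs: proof of Theorem 2

**Step 9: part (a) for $a=0$.** We perturb the roots and keep the nodes. Fix $\nu$, $\alpha$ and $s$ as in Step 7, with $s$ so close to $1$ that (7) holds and the matrices $N$ of all coordinates $h_j$ are positive definite. In particular $2n\log r<\frac{n^2}{n+1}\log s$. Keep the nodes $A_j,B_j$, and replace $\mu=(s,se^{i\theta},\nu_3,\dots,\nu_n)$ by $\mu'\in\mathbb D^n$ near $\mu$, putting $\mu'_m$ wherever $\mu_m$ was prescribed. The finitely many matrices $N$ depend continuously on $\mu'$, so they stay positive definite for $\mu'$ in a neighborhood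 of $\mu$. By the last statement of Lemma 3 and by Lemma 2, $g(\sigma(\mu'),0)\le2n\log r$. On the other hand, Lemma 4 gives
$$g(0,\sigma(\mu'))\ge\frac n{n+1}\log\frac{|\mu_1'^n-\mu_2'^n|}2.$$
The right side is continuous near $\mu$ and equals $\frac{n^2}{n+1}\log s>2n\log r$ at $\mu$. So there is a neighborhood $V$ of $\mu$ in $\mathbb D^n$ with
$$g(z,0)<g(0,z)\qquad\text{for all }z\in\sigma(V).$$
The set $\sigma(V)$ contains a nonempty open set: choose $\mu'\in V$ with distinct coordinates, where $\sigma$ is locally biholomorphic.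

**Step 10: part (a) for general $a$.** We move $0$ to $w_a$ by an automorphism of $\mathbb G_n$. Let $m\in\mathrm{Aut}(\mathbb D)$ with $m(0)=a$. The map $\lambda\mapsto\sigma(m(\lambda_1),\dots,m(\lambda_n))$ is symmetric, so it equals $F_m\circ\sigma$ for a map $F_m:\mathbb G_n\to\mathbb G_n$. This $F_m$ is continuous, because $F_m\circ\sigma$ is continuous and $\sigma:\mathbb D^n\to\mathbb G_n$ is a closed surjection. Off $Z$ it is holomorphic, by composing with local inverses of $\sigma$. By Riemann's extension theorem a continuous map that is holomorphic off the proper analytic set $Z$ is holomorphic. The same holds for $m^{-1}$, and $F_m$, $F_{m^{-1}}$ are inverse to each other. So $F_m$ is an automorphism, and $F_m(0)=\sigma(a,\dots,a)=w_a$. Since $g$ is biholomorphically invariant, $F_m$ carries the open set of Step 9 to a nonempty open set of $z$ with $g(z,w_a)<g(w_a,z)$. This proves (a).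

**Step 11: part (b).** For these $z$, use (2) for both orders and the symmetry of $c^*$ and $l$:
$$\log c^*(w_a,z)=\log c^*(z,w_a)\le g(z,w_a)<g(w_a,z)\le\log l(w_a,z)=\log l(z,w_a).$$
The strict inequality in the middle gives $g(w_a,z)\ne\log c^*(w_a,z)$, $g(z,w_a)\ne\log l(z,w_a)$ and $c^*\ne l$.

**Step 12: part (c).** We need continuity of $g$ in both variables, and for this we show that $\mathbb G_n$ is hyperconvex. It is bounded. Put $\psi(\sigma(\lambda))=\max_j|\lambda_j|-1$. It is negative, psh by Lemma 1, and continuous because $\psi\circ\sigma$ is. For $c<0$ the set $\{\psi<c\}$ lies in $\sigma(\{\max_j|\lambda_j|\le1+c\})$, a compact subset of $\mathbb G_n$ (empty if $c<-1$). So $\mathbb G_n$ is hyperconvex. By Demailly (*Mesures de Monge–Ampère et mesures pluriharmoniques*, Math. Z. 194 (1987), 519–564), the Green function of a bounded hyperconvex domain $D$ is continuous on $D\times D$ with values in $[-\infty,0)$. Then $(w,z)\mapsto g(w,z)$ and $(w,z)\mapsto g(z,w)$ are continuous maps into a Hausdorff space,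 so the set where they differ is open. It is nonempty by (a). $\blacksquare$
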